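# Coloring graphs that contain no $k$-wheel

## Wheels in $K_5$, in $K_{4,4}$, and in a join

Start with the complete graph $K_5$. Pick any vertex $u$. The other four vertices form a 4-cycle, and $u$ is joined to all of them, so we see a wheel with a hub, a rim and four spokes. Five colors are needed to color $K_5$.

Now take $K_{4,4}$ with sides $\{a_1,a_2,a_3,a_4\}$ and $\{b_1,b_2,b_3,b_4\}$. Is there a wheel with four spokes here? Every vertex has degree 4, so by symmetry we may put the hub at $a_1$, and all of $b_1,b_2,b_3,b_4$ must lie on a cycle that avoids $a_1$. No two of the $b_i$ are adjacent, so on such a cycle they are separated by four distinct $a$'s. Only $a_2,a_3,a_4$ are left. So $K_{4,4}$ has no wheel with four spokes, although all its degrees are 4. It needs only two colors.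

A third graph: take a 5-cycle $c_1c_2c_3c_4c_5$ and two further vertices $a,b$ that are adjacent to each other and to all the $c_i$. The 5-cycle needs three colors, and $a$ and $b$ need two more, so this graph needs five colors. It contains no $K_5$, since a clique has at most two vertices among the $c_i$. But it contains a wheel with five spokes, with hub $a$ and rim $c_1c_2c_3c_4c_5$.

In these examples the graphs that need more than four colors contain a wheel with at least four spokes, and the one without such a wheel is easy to color. Does a graph that needs more than $k$ colors always contain a wheel with at least $k$ spokes?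

The smallest case can be done at once. A graph with at most $k$ vertices is $k$-colorable. A graph on $k+1$ vertices that is not $k$-colorable must be $K_{k+1}$, because two nonadjacent vertices could share a color. For $k\ge 3$, one vertex of $K_{k+1}$ together with a cycle through the $k$ others is a wheel with $k$ spokes. So the answer is yes for graphs on at most $k+1$ vertices.

## $k$-wheel-free graphs and the statements

All graphs are finite, simple and undirected. We write $N(x)$ for the neighborhood of $x$ in $G$, $d(x)$ for its degree, and $\delta(G)$ for the minimum degree.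

**Definition (wheel).** A wheel $(u,C)$ is a graph formed by a cycle $C$, the rim, and a vertex $u\notin V(C)$, the center, with at least three neighbors in $C$. An edge $uv$ with $v\in V(C)$ is a spoke. For an integer $k\ge 3$, a $k$-wheel is a wheel with at least $k$ spokes. A graph is $k$-wheel-free if no subgraph of it, induced or not, is isomorphic to a $k$-wheel.

Because subgraphs need not be induced, $G$ contains a $k$-wheel exactly when there are a vertex $u$ and a cycle $C$ of $G-u$ with $|N(u)\cap V(C)|\ge k$. Chords of $C$ do no harm. Every subgraph of a $k$-wheel-free graph is $k$-wheel-free. As we saw, $K_{4,4}$ is 4-wheel-free and $K_5$ is not.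

The problem comes from Pierre Aboulker, "Excluding 4-wheels", arXiv:1202.3549 (2012): prove or disprove that every $k$-wheel-free graph is $k$-colorable, for every integer $k\ge 3$. Three results are quoted with it. Thomassen and Toft: every 3-wheel-free graph is 3-colorable. Next, every 4-wheel-free graph is 4-colorable. Turner: for $k\ge 4$, every $k$-wheel-free graph has a vertex of degree at most $k$, and hence is $(k+1)$-colorable.

The statement is true. For $k=3$ it is the theorem of Thomassen and Toft. For $k\ge 4$ we prove it here, using neither Turner's theorem nor the result on 4-wheels.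

**Theorem 1.** For every $k\ge 4$, every $k$-wheel-free graph is $k$-colorable.

Together with the Thomassen–Toft theorem, this says that for every $k\ge 3$ every $k$-wheel-free graph is $k$-colorable. Theorem 1 follows from a structure theorem.

**Theorem 2.** Let $k\ge 4$. Let $G$ be a connected $k$-wheel-free graph with at least two vertices, and let $r\in V(G)$ be such that every vertex other than $r$ has degree at least $k$. Then there are $k-1$ distinct vertices, all different from $r$ and all of degree exactly $k$ in $G$, having the same neighborhood.

**Proposition 3 (sharpness).** (a) $K_k$ is $k$-wheel-free with chromatic number $k$, and $K_{k+1}$ is $(k+1)$-wheel-free but not $k$-colorable. So the bound in Theorem 1 cannot be lowered, and "$k$-wheel" cannot be replaced by "$(k+1)$-wheel". (b) The number $k-1$ in Theorem 2 is best possible: there are connected $k$-regular $k$-wheel-free graphs in which no $k$ vertices have the same neighborhood.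

## From low degree to equal neighborhoods

The first thing to try is greedy coloring. If every $k$-wheel-free graph had a vertex of degree at most $k-1$, we could delete it, color the rest with $k$ colors by induction, and put the vertex back. But such a vertex need not exist. The graph $K_{k,k}$ is $k$-regular, and the counting done above for $k=4$ shows that it is $k$-wheel-free: a cycle through the $k$ neighbors of a vertex $c$ that avoids $c$ would need $k$ vertices on the side of $c$, and only $k-1$ remain. So degrees alone give $k+1$ colors and no better.

What makes $K_{k,k}$ easy to color is a different feature: two vertices on the same side have the same neighbors. This feature is enough for the coloring theorem.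

**Theorem 2 implies Theorem 1.** Suppose that some $k$-wheel-free graph is not $k$-colorable, and let $G$ be one with the fewest vertices. Every proper induced subgraph of $G$ is $k$-wheel-free and hence $k$-colorable. If $G$ were disconnected, we could color its components separately, so $G$ is connected. If some vertex had degree at most $k-1$, we could delete it, $k$-color the rest and extend the coloring, so $\delta(G)\ge k$. In particular $G$ has at least two vertices. Apply Theorem 2 with any vertex as $r$. Since $k-1\ge 2$, we obtain vertices $s\ne s'$ with $N(s)=N(s')$. They are nonadjacent, since otherwise $s'\in N(s)=N(s')$. By minimality $G-s$ has a $k$-coloring. Give $s$ the color of $s'$: every neighbor of $s$ is a neighbor of $s'$ and so has another color. This is a $k$-coloring of $G$, a contradiction. $\square$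

For this application all degrees are at least $k$ and $r$ can be any vertex. Theorem 2 asks a bit less: one vertex $r$ may have small degree, and the equal-neighborhood vertices avoid it.

## The end of a longest path, and where it gets stuck

How does one find a wheel in a connected graph with $\delta(G)\ge k$? A natural start is a longest path $u_1u_2\dots u_n$. All neighbors of $u_1$ lie on it. If $u_l$ is the last of them, then the cycle $u_1u_2\dots u_lu_1$ contains all of $N(u_1)$. But it also contains $u_1$, and for a wheel with center $u_1$ the rim must avoid $u_1$. We would have to close the path $u_2\dots u_l$ into a cycle without $u_1$. If $u_2$ had a neighbor $u_p$ with $p\ge l$ and $p\ge 3$, then $u_2u_3\dots u_pu_2$ would be the rim we want.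

Here the argument stops, since we know nothing of the sort about $u_2$. A longest path controls the neighbors of its end vertex, not of its second vertex. The neighbors of $u_2$ may lie between $u_3$ and $u_{l-1}$, or off the path. In $K_{4,4}$ with the Hamiltonian path $a_1b_1a_2b_2a_3b_3a_4b_4$ we have $u_1=a_1$ and $u_l=b_4$, but $u_2=b_1$ is not adjacent to $b_4$. We must get stuck here, since $K_{4,4}$ has no 4-wheel.

The way past this changes what is maximized. Cut the path just before $u_l$. The initial piece $Q=u_1\dots u_{l-1}$ carries at least $k-1$ neighbors of $u_1$, and the vertex $z=u_l$ is joined to both ends of $Q$. The component of $G-V(Q)$ that contains $z$ is a connected "far side" through which detours can run: if $u_2$ has any neighbor in the far side, a detour through it to $z$ closes the rim without $u_1$. So we choose $Q$ to make the far side as large as possible. Two opposite rules will follow. Roughly, an end of a Hamiltonian path on $V(Q)$ must have a neighbor in the far side, and an end of a Hamiltonian path on $V(Q)\setminus\{u_1\}$ must have none. Rerouting $Q$ and playing these rules against each other fixes the neighborhoods.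

From here on, $k\ge 4$, and $G$ and $r$ are as in Theorem 2.

**Definition (configuration).** For a path $Q$ and a vertex $z\notin V(Q)$, let $\Omega(Q,z)$ be the vertex set of the component of $G-V(Q)$ containing $z$. A configuration is a pair $(Q,z)$, where $Q=q_1q_2\dots q_m$ is a path and $z\notin V(Q)$, such that
$$q_1z\in E(G),\qquad q_mz\in E(G),\qquad |N(q_1)\cap V(Q)|\ge k-1,\qquad r\in\Omega(Q,z).$$

Since $Q$ contains $q_1$ and $k-1$ of its neighbors, $m\ge k$.

As an example, let $k=4$, $G=K_{4,4}$ and $r=b_4$. Then $Q=a_1b_1a_2b_2a_3b_3a_4$ with $z=b_4$ is a configuration, with $\Omega(Q,z)=\{b_4\}$. We claim that every configuration for this $r$ has $\Omega=\{b_4\}$. The vertex $q_1$ has three neighbors on $Q$, and its fourth neighbor is $z$. Since $q_m$ is adjacent to $z$, it is on the same side as $q_1$. So $Q$ alternates sides, starts and ends on the side of $q_1$, and has exactly three vertices on the other side, hence all four on the side of $q_1$. Thus $Q$ misses only $z$, and $r\in\Omega(Q,z)=\{z\}$.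

**Lemma 4 (existence).** There is a configuration.

*Proof.* Let $u_1\dots u_n$ with $u_n=r$ be a longest path among those ending at $r$. Since $G$ is connected with at least two vertices, $n\ge 2$. So $u_1\ne r$ and $d(u_1)\ge k$. All neighbors of $u_1$ lie on the path, as otherwise it could be extended at $u_1$. Let $u_l$ be the neighbor of $u_1$ of largest index, and consider $(u_1\dots u_{l-1},\,u_l)$. Both ends of $u_1\dots u_{l-1}$ are adjacent to $u_l$. All neighbors of $u_1$ except $u_l$ lie on $u_1\dots u_{l-1}$, and there are at least $k-1$ of them. Finally, the path $u_l\dots u_n$ shows that $r$ is in the component of $u_l$. $\square$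

**Fixed notation.** Fix a configuration $(Q,z)$ for which $|\Omega|$ is maximum, where $\Omega=\Omega(Q,z)$. Put
$$K=V(Q),\qquad m=|K|,\qquad v=q_1,$$
and let $Y$ be the set of vertices of $K$ that have a neighbor in $\Omega$. Since $r\in\Omega$, every vertex outside $\Omega$ has degree at least $k$. Since $v$ and $q_m$ are adjacent to $z$, both are in $Y$.

## What maximality of the far side gives

**Step 1.** This step turns maximality into a statement that we can quote.

**Lemma 5 (enlargement).** Let $P=x_1x_2\dots x_p$ be a path with $V(P)\cap\Omega=\emptyset$ whose last vertex $x_p$ has a neighbor in $\Omega$. Then $x_1$ has at most $k-1$ neighbors on $P$.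

*Proof.* Suppose that $x_1$ has at least $k$ neighbors on $P$, and let $x_l$ be the one of largest index. Put $Q'=x_1\dots x_{l-1}$. Then $x_1x_l$ and $x_{l-1}x_l$ are edges, and $Q'$ contains all neighbors of $x_1$ on $P$ except $x_l$, so at least $k-1$ of them. The component of $G-V(Q')$ containing $x_l$ contains $x_l,\dots,x_p$, then a neighbor of $x_p$ in $\Omega$, and then all of $\Omega$, because $\Omega$ induces a connected graph and is disjoint from $V(Q')$. In particular it contains $r$. So $(Q',x_l)$ is a configuration with $\Omega(Q',x_l)\supseteq\Omega\cup\{x_l\}$. Since $x_l\notin\Omega$, this contradicts the maximality of $|\Omega|$. $\square$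

**Step 2.** We show that nothing lies outside $K$ and the far side. Then a vertex of $K$ whose neighbors are not all in $K$ must be in $Y$.

**Lemma 6.** $V(G)=K\cup\Omega$.

*Proof.* Suppose that $G-K$ has another component, with vertex set $O$. Since $G$ is connected, some vertex of $K$ has a neighbor in $O$. Let $a$ be the largest index such that $q_a$ has a neighbor in $O$. Among the paths of $G[O]$ that start at a vertex of $N(q_a)\cap O$, let $o_1o_2\dots o_e$ be a longest one. A neighbor of $o_e$ lies in $O$ or in $K$. In $O$ it must be one of $o_1,\dots,o_{e-1}$, since otherwise the path could be extended. In $K$ it is some $q_b$ with $b\le a$, by the choice of $a$. Hence all neighbors of $o_e$ lie on the path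
$$o_e\,o_{e-1}\dots o_1\,q_a\,q_{a-1}\dots q_1 .$$
This path is disjoint from $\Omega$, and its last vertex $q_1$ has the neighbor $z\in\Omega$. By Lemma 5, $o_e$ has at most $k-1$ neighbors on it, so $d(o_e)\le k-1$. But $o_e\notin\Omega$, so $d(o_e)\ge k$, a contradiction. $\square$

**Step 3.** The first rule: the end of a Hamiltonian path of $G[K]$ reaches the far side.

**Lemma 7.** If $x_1x_2\dots x_m$ is a Hamiltonian path of $G[K]$ with $x_m\in Y$, then $|N(x_1)\cap K|\le k-1$ and $x_1\in Y$. In particular $|N(v)\cap K|=k-1$.

*Proof.* The path contains all of $K$, it is disjoint from $\Omega$, and $x_m$ has a neighbor in $\Omega$. So Lemma 5 gives $|N(x_1)\cap K|\le k-1$. Since $x_1\notin\Omega$, we have $d(x_1)\ge k$, so $x_1$ has a neighbor outside $K$. By Lemma 6 this neighbor is in $\Omega$, so $x_1\in Y$. For the last statement apply this to $Q$, which ends at $q_m\in Y$: we get $|N(v)\cap K|\le k-1$, and the definition of a configuration gives $|N(v)\cap K|\ge k-1$. $\square$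

**Step 4.** The second rule goes the other way. If we leave out $v$, the end of a Hamiltonian path on the rest of $K$ must not reach the far side, because that would create a wheel with center $v$. This is the repair of the longest-path attempt.

**Lemma 8.** Let $x_2x_3\dots x_m$ be a Hamiltonian path of $G[K\setminus\{v\}]$ with $x_mz\in E(G)$. Then $x_2\notin Y$, $x_2v\in E(G)$ and $d(x_2)=k$.

*Proof.* Suppose that $x_2$ has a neighbor $\omega\in\Omega$. Follow $x_2\dots x_m$, then the edge $x_mz$, then a path of $G[\Omega]$ from $z$ to $\omega$ (possibly the single vertex $z=\omega$), then the edge $\omega x_2$. This is a cycle, and it avoids $v$. It contains all of $K\setminus\{v\}$, so it contains the $k-1$ vertices of $N(v)\cap K$. It also contains $z$, which is a neighbor of $v$. So $v$ is the center of a $k$-wheel, a contradiction. Hence $x_2\notin Y$, and by Lemma 6 all neighbors of $x_2$ are in $K$.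

The path $x_2\dots x_m$ is disjoint from $\Omega$, and $x_m$ is adjacent to $z\in\Omega$. By Lemma 5, $x_2$ has at most $k-1$ neighbors on this path, that is, in $K\setminus\{v\}$. The only other possible neighbor of $x_2$ is $v$. Since $d(x_2)\ge k$, the vertex $x_2$ is adjacent to $v$ and has exactly $k-1$ neighbors in $K\setminus\{v\}$, so $d(x_2)=k$. $\square$

## The neighbors of $x_2$ are the successors of the neighbors of $v$

**Definition (admissible path).** A Hamiltonian path $x_1x_2\dots x_m$ of $G[K]$ is admissible if $x_1=v$ and $x_mz\in E(G)$.

The path $Q$ is admissible. In the example $K_{4,4}$, so is every path $a_1b_ia\dots$ that alternates between the sides, covers $K=\{a_1,\dots,a_4,b_1,b_2,b_3\}$ and ends in some $a$, since every $a$ is adjacent to $z=b_4$.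

**Step 5.** We compare $N(v)$ with $N(x_2)$ along an admissible path. Reversing an initial piece brings other vertices to the front, and Lemma 8 then says that they are neighbors of $v$.

**Lemma 9.** Let $x_1\dots x_m$ be admissible, and let $N(v)\cap K=\{x_{i_1},\dots,x_{i_{k-1}}\}$ with $2=i_1<i_2<\dots<i_{k-1}$. Then $i_{k-1}<m$, and
$$N(x_2)=\{v\}\cup\{x_{i_j+1}:1\le j\le k-1\}, \tag{1}$$
and
$$i_{j+1}\ge i_j+2\qquad(1\le j\le k-2). \tag{2}$$

*Proof.* Here $i_1=2$ because $x_2$ is the successor of $v=x_1$ on the path, and $|N(v)\cap K|=k-1$ by Lemma 7. Apply Lemma 8 to $x_2\dots x_m$. It tells us that $x_2\notin Y$, and that $N(x_2)$ consists of $v$ and exactly $k-1$ vertices $x_\rho$ with $3\le\rho\le m$. (By Lemma 6, $x_2\notin Y$ means that all its neighbors are in $K$.)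

For each such $\rho$ the sequence
$$x_{\rho-1}\,x_{\rho-2}\dots x_2\;x_\rho\,x_{\rho+1}\dots x_m$$
is a path, since $x_2x_\rho$ is an edge. It is a Hamiltonian path of $G[K\setminus\{v\}]$ that ends at $x_m$, and $x_mz\in E(G)$. By Lemma 8 its first vertex $x_{\rho-1}$ is adjacent to $v$. So $x_\rho\mapsto x_{\rho-1}$ is an injection from $N(x_2)\setminus\{v\}$ into $N(v)\cap K$. Both sets have $k-1$ elements, so it is a bijection. Therefore every $x_{i_j}$ is $x_{\rho-1}$ for some $\rho\le m$ with $x_\rho\in N(x_2)$. This gives $i_{k-1}<m$ and (1).

Now suppose that $i_{j+1}=i_j+1$ for some $j$. Then $v$ can be inserted between these two consecutive neighbors: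
$$x_2\,x_3\dots x_{i_j}\;v\;x_{i_j+1}\dots x_m$$
is a Hamiltonian path of $G[K]$, and it ends at $x_m\in Y$. By Lemma 7, $x_2\in Y$. This contradicts $x_2\notin Y$. $\square$

In $K_{4,4}$ with $Q=a_1b_1a_2b_2a_3b_3a_4$ the indices $i_j$ are $2,4,6$, and the successors are $a_2,a_3,a_4$. With $v=a_1$ they make up $N(b_1)$, as (1) says.

## The neighborhoods of all the $s_j$

**Step 6.** We name the vertices next to the neighbors of $v$ on $Q$, and compute the full neighborhood of each neighbor of $v$ in $K$.

Apply Lemma 9 to $Q$: let $N(v)\cap K=\{q_{i_1},\dots,q_{i_{k-1}}\}$ with $2=i_1<\dots<i_{k-1}<m$. Put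
$$s_j=q_{i_j},\quad t_j=q_{i_j+1}\quad(1\le j\le k-1),\qquad y_j=q_{i_j-1}\quad(2\le j\le k-1).$$
Thus $t_j$ comes right after $s_j$ on $Q$, and $y_j$ comes right before $s_j$. By (2), $i_j+1\le i_{j+1}-1$. So on $Q$ the vertex $t_j$ equals or precedes $y_{j+1}$, and both lie strictly between $s_j$ and $s_{j+1}$. In order, $Q$ looks like
$$v,\;s_1,\;t_1,\dots,y_2,\;s_2,\;t_2,\dots,y_3,\;s_3,\;t_3,\;\dots,\;y_{k-1},\;s_{k-1},\;t_{k-1},\dots,q_m,$$
where each stretch from $t_j$ to $y_{j+1}$ may be a single vertex, and possibly $t_{k-1}=q_m$. By (1),
$$N(s_1)=\{v,t_1,\dots,t_{k-1}\}. \tag{3}$$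

**Lemma 10.** For $1\le j\le k-1$,
$$N(s_j)=\{v\}\cup\{t_l: j\le l\le k-1\}\cup\{y_l:2\le l\le j\}. \tag{4}$$

*Proof.* For $j=1$ this is (3), as the last set is empty. Let $j\ge 2$. We reroute $Q$ so that $s_j$ becomes the second vertex. Consider
$$v,\;q_{i_j},\,q_{i_j-1},\dots,q_2,\;q_{i_j+1},\,q_{i_j+2},\dots,q_m .$$
The two edges that are not on $Q$ are $vs_j$, and $q_2q_{i_j+1}=s_1t_j$, which exists by (3). The path is Hamiltonian in $G[K]$, starts at $v$, and ends at $q_m$, which is adjacent to $z$. So it is admissible, with second vertex $s_j$. By Lemma 9, $N(s_j)$ consists of $v$ and the successors, on this new path, of the vertices $s_1,\dots,s_{k-1}$ of $N(v)\cap K$. For $2\le l\le j$ the vertex $s_l$ lies in the reversed part, and its successor is $q_{i_l-1}=y_l$. The successor of $s_1=q_2$ is $q_{i_j+1}=t_j$. For $l>j$ the vertex $s_l$ lies in the unchanged part, and its successor is $t_l$. This is (4). $\square$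

For $k=4$ the formula reads
$$N(s_1)=\{v,t_1,t_2,t_3\},\quad N(s_2)=\{v,y_2,t_2,t_3\},\quad N(s_3)=\{v,y_2,y_3,t_3\}.$$
We want these sets to be equal. They are equal if $t_1=y_2$ and $t_2=y_3$, that is, if each stretch between consecutive $s_j$ is a single vertex. So we must show that a longer stretch forces a wheel.

## Stretches between consecutive $s_j$ are single vertices

**Step 7.** To build a rim through the far side we need vertices that reach it. The first rule, Lemma 7, provides them.

**Lemma 11.** $y_j\in Y$ for $2\le j\le k-1$, and $t_l\in Y$ for $1\le l\le k-2$.

*Proof.* In each case we give a Hamiltonian path of $G[K]$ that starts at the vertex in question and ends at $q_m\in Y$. Lemma 7 then says that its first vertex is in $Y$.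

For $y_j$ take
$$q_{i_j-1},\,q_{i_j-2},\dots,q_1,\;q_{i_j},\,q_{i_j+1},\dots,q_m .$$
The only edge not on $Q$ is $q_1q_{i_j}=vs_j$.

For $t_l$ with $l\le k-2$ take
$$q_{i_l+1},\dots,q_{i_{l+1}},\;v,\;q_{i_l},\,q_{i_l-1},\dots,q_2,\;q_{i_{l+1}+1},\dots,q_m .$$
The indices used are $i_l+1,\dots,i_{l+1}$, then $1$, then $i_l,\dots,2$, then $i_{l+1}+1,\dots,m$, so each vertex of $K$ occurs exactly once. The edges not on $Q$, or not used in their place on $Q$, are $s_{l+1}v$ and $vs_l$, which exist by the choice of the $s_j$, and $q_2q_{i_{l+1}+1}=s_1t_{l+1}$, which exists by (3). $\square$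

**Step 8.** Now we close the stretches. If $t_l$ and $y_{l+1}$ are different vertices, one of them can serve as the door to the far side while the other stays available inside $K$. That leaves enough room for a rim through all the $s_j$ and $z$ that avoids $v$.

**Lemma 12.** $t_l=y_{l+1}$ for $1\le l\le k-2$.

*Proof.* Suppose that $t_l\ne y_{l+1}$, that is,
$$i_l+1<i_{l+1}-1. \tag{5}$$
We exhibit a cycle that avoids $v$ and contains $s_1,\dots,s_{k-1}$ and $z$. These are $k$ neighbors of $v$, so we obtain a $k$-wheel with center $v$, a contradiction.

*Case A: $l\le k-3$.* By Lemma 11, $t_l$ has a neighbor $\omega\in\Omega$. Take a path of $G[\Omega]$ from $z$ to $\omega$ and continue with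
$$t_l,\ \underbrace{s_l=q_{i_l},\,q_{i_l-1},\dots,q_2=s_1},\ \underbrace{t_{l+1}=q_{i_{l+1}+1},\dots,q_{i_{l+2}}=s_{l+2}},\ y_{l+1},\ s_{l+1},\ \underbrace{t_{l+2}=q_{i_{l+2}+1},\dots,q_m},\ z .$$
Here $l+2\le k-1$, so all these vertices exist. Within $K$, the edges that do not come from $Q$ are these three:

- $s_1t_{l+1}$, by (3);
- $s_{l+2}y_{l+1}$, by (4) with $j=l+2$, since $2\le l+1\le l+2$;
- $s_{l+1}t_{l+2}$, by (4) with $j=l+1$.

The edges $t_ls_l$ and $y_{l+1}s_{l+1}$ are on $Q$. The edge $\omega t_l$ exists by the choice of $\omega$, and $q_mz$ is an edge since $(Q,z)$ is a configuration. The indices of the vertices of $K$ used are $i_l+1$; then $i_l,\dots,2$; then $i_{l+1}+1,\dots,i_{l+2}$; then $i_{l+1}-1$ and $i_{l+1}$; then $i_{l+2}+1,\dots,m$. By (5) the index $i_{l+1}-1$ exceeds $i_l+1$, so these indices are pairwise distinct, and the index $1$ of $v$ does not occur. So this is a cycle avoiding $v$. It contains $s_1,\dots,s_l$ in the first segment, $s_{l+2}$ in the second, then $s_{l+1}$, then $s_{l+3},\dots,s_{k-1}$ in the last segment, and $z$.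

*Case B: $l=k-2$.* Now there is no $s_{l+2}$, so we enter from the other side of the stretch. By Lemma 11, $y_{k-1}$ has a neighbor $\omega\in\Omega$. Take a path of $G[\Omega]$ from $z$ to $\omega$ and continue with
$$y_{k-1},\ s_{k-1},\ \underbrace{y_{k-2}=q_{i_{k-2}-1},\,q_{i_{k-2}-2},\dots,q_2=s_1},\ t_{k-2},\ s_{k-2},\ \underbrace{t_{k-1}=q_{i_{k-1}+1},\dots,q_m},\ z .$$
Since $k\ge 4$, we have $k-2\ge 2$, so $y_{k-2}$ is defined. Within $K$, the edges that do not come from $Q$ are these three:

- $s_{k-1}y_{k-2}$, by (4) with $j=k-1$, since $2\le k-2\le k-1$;
- $s_1t_{k-2}$, by (3);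
- $s_{k-2}t_{k-1}$, by (4) with $j=k-2$.

The edges $y_{k-1}s_{k-1}$ and $t_{k-2}s_{k-2}$ are on $Q$, and $\omega y_{k-1}$ and $q_mz$ are edges as before. The indices used in $K$ are $i_{k-1}-1$ and $i_{k-1}$; then $i_{k-2}-1,\dots,2$; then $i_{k-2}+1$ and $i_{k-2}$; then $i_{k-1}+1,\dots,m$. By (5) with $l=k-2$ they are pairwise distinct, and the index $1$ does not occur. So this is a cycle avoiding $v$. It contains $s_{k-1}$, then $s_1,\dots,s_{k-3}$ on the segment from $y_{k-2}$ down to $q_2$, then $s_{k-2}$, and $z$. $\square$

For $k=4$ the two rims are easy to remember. A long stretch between $s_1$ and $s_2$ gives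
$$z\dots\omega,\ t_1,\ s_1,\ t_2,\dots,s_3,\ y_2,\ s_2,\ t_3,\dots,q_m,\ z,$$
and a long stretch between $s_2$ and $s_3$ gives
$$z\dots\omega,\ y_3,\ s_3,\ y_2,\dots,s_1,\ t_2,\ s_2,\ t_3,\dots,q_m,\ z .$$
For $k=3$ the only value is $l=1=k-2$, and Case B would call for a vertex $y_1$, which does not exist as a vertex different from $v$. This is where the hypothesis $k\ge 4$ enters the proof.

**Step 9.** It remains to put (4) and Lemma 12 together to finish the proof of Theorem 2.

In (4) replace each $y_l$ with $2\le l\le j$ by $t_{l-1}$, which is allowed by Lemma 12. We obtain
$$N(s_j)=\{v\}\cup\{t_l:j\le l\le k-1\}\cup\{t_l:1\le l\le j-1\}=\{v,t_1,\dots,t_{k-1}\}$$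
for every $1\le j\le k-1$. The vertices $v,t_1,\dots,t_{k-1}$ are distinct, so each $s_j$ has degree exactly $k$. The $k-1$ vertices $s_1,\dots,s_{k-1}$ are distinct and lie in $K$, hence they are different from $r\in\Omega$. This proves Theorem 2, and with it Theorem 1. With the Thomassen–Toft theorem for $k=3$, every $k$-wheel-free graph is $k$-colorable for every $k\ge 3$. $\blacksquare$

In $K_{4,4}$ with $r=b_4$ the argument returns $s_1,s_2,s_3=b_1,b_2,b_3$ with common neighborhood $\{a_1,a_2,a_3,a_4\}$. There a fourth vertex, $r$ itself, has the same neighborhood. So $K_{k,k}$ does not show that the number $k-1$ in Theorem 2 is best possible, and we need another example.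

## Complete graphs and a ring of $K_{k,k}$'s

*Proof of Proposition 3(a).* A $k$-wheel has at least $k+1$ vertices: its center and at least $k$ vertices on the rim. So $K_k$ is $k$-wheel-free, and its chromatic number is $k$. In the same way a $(k+1)$-wheel has at least $k+2$ vertices, so $K_{k+1}$ is $(k+1)$-wheel-free, and it needs $k+1$ colors. $\square$

*Proof of Proposition 3(b).* We spoil one vertex on each side of $K_{k,k}$ by linking several copies in a ring. Let $n\ge 2$. For each $i\in\mathbb Z_n$ take a copy of $K_{k,k}$ with sides $A_i,B_i$, all copies disjoint. In each copy choose $a_i\in A_i$ and $b_i\in B_i$ and delete the edge $a_ib_i$. Then add the edges $a_ib_{i+1}$ for all $i\in\mathbb Z_n$. Each $a_i$ and each $b_i$ loses one edge and gains one, so the graph is $k$-regular. Each copy stays connected after the deletion, and the added edges link the copies in a ring, so the graph is connected.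

*No $k$-wheel.* Suppose that $(c,C)$ is a $k$-wheel. Since $d(c)=k$, we have $N(c)\subseteq V(C)$. The rotations $i\mapsto i+1$ are symmetries of the graph. So is the map that sends $A_i$ to $B_{-i}$ and $B_i$ to $A_{-i}$, with $a_i\mapsto b_{-i}$ and $b_i\mapsto a_{-i}$: it takes the edge $a_ib_{i+1}$ to $b_{-i}a_{-i-1}$, which is again one of the added edges. So we may assume that $c\in A_1$.

Suppose first that $c\ne a_1$. Then $N(c)=B_1$, so $C$ passes through all $k$ vertices of $B_1$. Since $B_1$ is independent, $C$ has $2k$ edges incident with $B_1$. Each of them is the edge $a_nb_1$ (with $a_n=a_0$) or has its other end in $A_1\setminus\{c\}$. This set has $k-1$ vertices, and each vertex has at most two edges of $C$. So there are at most $2(k-1)+1<2k$ such edges, a contradiction.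

Suppose now that $c=a_1$. After $a_1$ is deleted, the only edge between $(A_1\cup B_1)\setminus\{a_1\}$ and the remaining vertices is $a_nb_1$. A cycle that meets both parts would cross between them at least twice, so no cycle meets both parts. But $N(a_1)=(B_1\setminus\{b_1\})\cup\{b_2\}$ meets both parts, because $n\ge 2$. This is a contradiction.

*At most $k-1$ vertices share a neighborhood.* Every vertex of $A_i$ is adjacent to all of $B_i\setminus\{b_i\}$. So a vertex with the same neighborhood as a vertex of $A_i$ is adjacent to all of $B_i\setminus\{b_i\}$. Each vertex of this nonempty set has neighborhood exactly $A_i$, so the vertex in question lies in $A_i$. Within $A_i$, the $k-1$ vertices other than $a_i$ have neighborhood $B_i$, while $N(a_i)\ne B_i$. By the symmetry above the same holds for the sides $B_i$. Hence no $k$ vertices have the same neighborhood. $\square$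

## The degree bound and a coloring algorithm

Theorem 2 contains Turner's degree bound for $k\ge 4$. Let $H$ be a nonempty $k$-wheel-free graph. If some vertex has degree at most $k-1$, there is nothing to show. Otherwise a component of $H$ has at least two vertices and all its degrees are at least $k$, so Theorem 2 gives vertices of degree exactly $k$ in it.

The same argument shows that every $k$-wheel-free graph with $k\ge 4$ can be reduced to the empty graph by repeatedly deleting either a vertex of degree at most $k-1$, or a vertex $s$ of degree $k$ for which another vertex $s'$, nonadjacent to $s$, has $N(s')=N(s)$. Indeed, every graph that occurs on the way is again $k$-wheel-free, so while it is nonempty one of the two deletions is possible. Now put the vertices back in the reverse order. A vertex that had degree at most $k-1$ when it was deleted finds a free color among $k$. A vertex $s$ that was deleted because of $s'$ takes the color of $s'$, which is present at that moment. Each round only needs the degrees and a comparison of the neighborhoods of all pairs of vertices, and there are at most $|V(H)|$ rounds. So this is a polynomial-time algorithm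 that colors $k$-wheel-free graphs with $k$ colors.
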